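\title{Quadratic multipliers suffice for nonnegative quaternary quartics}

\begin{abstract}
We prove that for every nonnegative real quartic form $f$ in four variables there is a nonzero sum of squares $g$ of linear forms such that $fg$ is a sum of squares. The multiplier $g$ can be taken to be a sum of two squares of linear forms from any prescribed pencil, and one square does not suffice in general. The proof reduces to quartics whose real zeros lie on no quadric and projects from one of the zeros. The branch curve of the projection is a plane sextic, and the lattice of a real K3 surface without real points forces it to split into two conjugate cubics. The splitting shows that such a quartic, unless it is a sum of squares, has exactly ten real zeros and an explicit quaternionic form.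
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{form} is a homogeneous polynomial. A real form $f$ is \emph{nonnegative} if $f(x)\ge 0$ at all real points $x$; a nonnegative quadratic form is also called \emph{psd}. A form of degree $2k$ is a \emph{sum of squares}, or \emph{sos}, if it equals $\sum_i h_i^2$ for finitely many real forms $h_i$ of degree $k$. A \emph{quaternary quartic} is a form of degree $4$ in $\mathbb{R}[x_0,x_1,x_2,x_3]$.

A sum of squares is nonnegative for a visible reason, and in the simplest cases there is no other reason. A psd quadratic form is a sum of squares of linear forms, by diagonalization, and a nonnegative ternary quartic is sos by Hilbert's theorem \cite{Hilbert}. With a fourth variable this fails: there are nonnegative quaternary quartics that are not sos \cite{Hilbert}, for example the Choi--Lam form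
\begin{equation}\label{eq:CL}
f_{CL}=w^4+x^2y^2+y^2z^2+z^2x^2-4xyzw ,
\end{equation}
which we examine in Example~\ref{ex:CL}.

Call a nonzero sum of squares $g$ a \emph{multiplier} for $f$ if $fg$ is sos. An identity $fg=\sum h_i^2$ still certifies that $f$ is nonnegative: it gives $f\ge0$ on the dense set where $g>0$. A multiplier has even degree, and $f$ has a multiplier of degree $0$ exactly when $f$ is sos, so the least degree of a multiplier measures how far $f$ is from being a sum of squares. It is known that every nonnegative quaternary quartic has a multiplier of degree $4$. The form \eqref{eq:CL} has none of degree $0$. This leaves one degree undecided, and the question, which comes from Blekherman, Smith and Velasco \cite{BSV}, is: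

\begin{quote}
\emph{Does every nonnegative quaternary quartic $f$ have a multiplier of degree $2$, that is, a nonzero sum of squares $g$ of linear forms such that the sextic $fg$ is a sum of squares?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
For every nonnegative quaternary quartic $f$ there is a nonzero sum of squares $g$ of degree $2$ such that $fg$ is a sum of squares.
\end{theorem}

There is much freedom in the choice of $g$.

\begin{theorem}\label{thm:pencil}
Let $f$ be a nonnegative quaternary quartic and let $l_1,l_2$ be linearly independent real linear forms. There is a nonzero psd form $g=\alpha l_1^2+2\beta l_1l_2+\gamma l_2^2$ such that $fg$ is a sum of squares. So two squares suffice in $g$. This is sharp: a multiplier $g=l^2$ of rank one works only if $f$ itself is a sum of squares.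
\end{theorem}

Theorem~\ref{thm:pencil} rests on a description of the quartics to which the problem reduces. Let $Z(f)\subset\mathbb{P}^3(\mathbb{R})$ be the set of real zeros of $f$. We say that $Z(f)$ \emph{lies on no quadric} if no nonzero quadratic form vanishes on it. The \emph{Hessian rank} of a real zero is the rank of the matrix of second derivatives of $f$ there. Let $\mathbb{H}$ be the algebra of real quaternions, with basis $1,\mathbf{i},\mathbf{j},\mathbf{k}$, conjugation $u\mapsto\bar u$, multiplicative norm $|u|^2=u\bar u$ and inner product $\langle u,v\rangle=\operatorname{Re}(u\bar v)$, and let $\operatorname{Im}\mathbb{H}$ be the span of $\mathbf{i},\mathbf{j},\mathbf{k}$.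

\begin{theorem}\label{thm:structure}
Let $f$ be a nonnegative quaternary quartic whose real zeros lie on no quadric. Then $f$ is a sum of squares, or $f$ has exactly ten real zeros, all of Hessian rank $3$, and
\[
f=\Phi(a,b,p):=|p|^4+2\langle pa\bar p,b\rangle+|a|^2|b|^2 ,
\]
where $a,b$ are $\operatorname{Im}\mathbb{H}$-valued and $p$ is $\mathbb{H}$-valued, with real linear forms as coordinates. Conversely, every $\Phi(a,b,p)$ is nonnegative. Every positive definite quaternary quartic is a sum of squares plus one form that is either $0$ or of the form $\Phi$.
\end{theorem}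

Throughout, ``irreducible'' without qualification means irreducible over $\mathbb{C}$, and $\bar k$ is the form obtained from a complex form $k$ by conjugating its coefficients.

\section{Completing the square at a real zero}\label{sec:square}

A real zero of a nonnegative form is a minimum, so the gradient vanishes there: \emph{real zeros of a nonnegative form are singular points of the hypersurface it defines}. Let $f$ be a nonnegative quaternary quartic with a real zero $P_0$. After a real linear change of coordinates $P_0=(1,0,0,0)$. Since $f$ and its gradient vanish at $P_0$, there are no terms $x_0^4$ and $x_0^3x_i$, so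
\begin{equation}\label{eq:normal}
f=q\,x_0^2+2c\,x_0+d,\qquad q,c,d\in\mathbb{R}[x_1,x_2,x_3]\text{ of degrees }2,3,4 .
\end{equation}
The rank of $q$ is the Hessian rank of $P_0$. We call the ternary sextic $D=qd-c^2$ the \emph{discriminant} of $f$ at $P_0$. Geometrically, projection from $P_0$ maps the surface $f=0$ two-to-one to the plane, and $D=0$ is the branch curve. Completing the square gives
\begin{equation}\label{eq:square}
qf=(qx_0+c)^2+D .
\end{equation}

\begin{lemma}\label{lem:normal}
In \eqref{eq:normal}, the forms $q$ and $D$ are nonnegative, and $c$ vanishes at the real zeros of $q$. If $(x_0,x')$ with $x'\ne0$ is a real zero of $f$, then $D(x')=0$. If $x'$ is a real zero of $D$ with $q(x')\ne0$, then $(-c(x')/q(x'),x')$ is a real zero of $f$.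
\end{lemma}

\begin{proof}
For real $x'$ the polynomial $x_0\mapsto q(x')x_0^2+2c(x')x_0+d(x')$ is nonnegative on $\mathbb{R}$. So $q(x')\ge0$. If $q(x')=0$, then $c(x')=0$ and $D(x')=0$; if $q(x')>0$, the minimum $D(x')/q(x')$ is nonnegative. At a real zero of $f$ the left side of \eqref{eq:square} vanishes and both terms on the right are nonnegative, so $D(x')=0$. The last claim is \eqref{eq:square} at $x_0=-c(x')/q(x')$.
\end{proof}

By \eqref{eq:square}, if $q\ne0$ and $D$ is sos, then $q$ is a quadratic multiplier for $f$. A priori there is no reason for $D$ to be sos. If we only knew a quadratic multiplier $g'$ for $D$, then \eqref{eq:square} would produce the multiplier $qg'$ for $f$, of degree $4$, and one might suspect that degree $4$ is needed for some $f$. The following computation points the other way.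

\begin{example}\label{ex:CL}
Write $(x,y,z,w)$ for $(x_0,x_1,x_2,x_3)$ and let $f=f_{CL}$ be the form \eqref{eq:CL}. The geometric mean of $w^4,x^2y^2,y^2z^2,z^2x^2$ is $|xyzw|$, so $f\ge0$, with equality exactly when these four numbers are equal and $xyzw\ge0$. This gives seven real zeros: $(1,0,0,0)$, $(0,1,0,0)$, $(0,0,1,0)$ and the four points $(\pm1,\pm1,\pm1,1)$ with $xyz=1$.

The form $f$ is not sos. Suppose $f=\sum h_i^2$. The coefficients of $x^4,y^4,z^4$ in $f$ vanish, so no $h_i$ contains $x^2,y^2,z^2$. Then the coefficient of $x^2w^2$ in $\sum h_i^2$ is the sum of the squares of the coefficients of $xw$, so no $h_i$ contains $xw$, and for the same reason none contains $yw$ or $zw$. Thus the $h_i$ lie in the span of $w^2,xy,yz,zx$. No product of two of these monomials is $xyzw$, whereas $f$ contains $-4xyzw$.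

Now complete the square at $(1,0,0,0)$. Here $q=y^2+z^2$, $c=-2yzw$, $d=w^4+y^2z^2$, and
\[
D=(y^2+z^2)(w^4+y^2z^2)-4y^2z^2w^2=y^2(w^2-z^2)^2+z^2(w^2-y^2)^2 .
\]
The discriminant is a sum of two squares; equivalently $D=k\bar k$ for the complex cubic $k=y(w^2-z^2)+iz(w^2-y^2)$. Hence
\[
(y^2+z^2)f=\bigl((y^2+z^2)x-2yzw\bigr)^2+y^2(w^2-z^2)^2+z^2(w^2-y^2)^2 .
\]
\end{example}

The proof of Theorem~\ref{thm:main} shows that in the cases that matter the discriminant always splits in this way. A general nonnegative quartic has no real zero, so we first subtract as large a sum of squares as possible; what remains has real zeros on no quadric, hence at least ten of them (Section~\ref{sec:reduction}). Quartics whose zeros are degenerate or infinite in number are sos (Section~\ref{sec:degenerate}). For the others, nine zeros project to nine singular points of the sextic $D$, and counting singular points leaves two possibilities: $D=k\bar k$, or $D$ is irreducible (Section~\ref{sec:disc}). The second is excluded on the K3 surface $t^2=-D$ (Section~\ref{sec:K3}). Section~\ref{sec:quat} rewrites the splitting in quaternions, and Section~\ref{sec:pencil}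 reads $\Phi$ as a determinant and uses changes of basis to move the multiplier into a given pencil.

\section{Reduction to quartics whose zeros lie on no quadric}\label{sec:reduction}

We use that \emph{the sums of squares of a fixed degree $2k$ form a closed cone}. Indeed, they are the forms $m^TQm$ with $m$ the vector of monomials of degree $k$ and $Q$ a psd matrix. We have $\int_{S^3}m^TQm=\operatorname{tr}(QB)$ with $B=\int_{S^3}mm^T$ positive definite. So a convergent sequence of sums of squares has bounded matrices $Q$, and a limit point of these represents the limit.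

If $g$ is a multiplier for $f'$ and $\sigma$ is sos, then $g$ is a multiplier for $f'+\sigma$. So we should remove from $f$ as much of a sum of squares as we can. If a quadratic form $u$ vanishes at all zeros of the remainder, one would like to remove $\varepsilon u^2$ as well. Near a degenerate zero the remainder may be smaller than every $\varepsilon u^2$; the next proof gets around this by giving back a small multiple of what was removed, which is where positivity of $f$ enters.

\begin{lemma}\label{lem:subtract}
Let $f$ be a quaternary quartic with $f>0$ on $\mathbb{R}^4\setminus\{0\}$. Then $f=f'+\sigma$ with $\sigma$ sos, $f'$ nonnegative, and $Z(f')$ on no quadric.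
\end{lemma}

\begin{proof}
The set $\mathcal{K}$ of quartic sums of squares $\sigma$ with $f-\sigma\ge0$ contains $0$, is closed, and is bounded because $0\le\sigma\le f$ on $S^3$. Let $\sigma_*\in\mathcal{K}$ maximize $\int\sigma$, the integral over $S^3$, and put $f'=f-\sigma_*$. Suppose a nonzero quadratic form $u$ vanishes on $Z(f')$; taking a real or imaginary part, we may assume $u$ real. Let $\mu=\min_{S^3}f>0$ and choose $\rho>0$ with $\rho\int\sigma_*<\int u^2$. For small $\varepsilon>0$ put $\sigma=(1-\rho\varepsilon)\sigma_*+\varepsilon u^2$, which is sos. Then
\[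
f-\sigma=(1-\rho\varepsilon)f'+\varepsilon(\rho f-u^2).
\]
At points of $S^3$ with $u^2\le\rho\mu$ both terms are nonnegative. The compact set of points of $S^3$ with $u^2\ge\rho\mu$ contains no zero of $f'$, so $f'\ge\kappa>0$ on it, and $(1-\rho\varepsilon)f'-\varepsilon u^2\ge0$ there for small $\varepsilon$. Hence $\sigma\in\mathcal{K}$. But $\int\sigma-\int\sigma_*=\varepsilon\bigl(\int u^2-\rho\int\sigma_*\bigr)>0$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $\mathcal{C}\ne\{0\}$ be a closed cone of psd quadratic forms on $\mathbb{R}^4$. Suppose that every nonnegative quaternary quartic that is not sos and whose real zeros lie on no quadric has a multiplier in $\mathcal{C}$. Then every nonnegative quaternary quartic has a multiplier in $\mathcal{C}$.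
\end{proposition}

\begin{proof}
Let $f\ge0$ and $f_n=f+\frac1n(x_0^2+\dots+x_3^2)^2$, which is positive definite. Write $f_n=f_n'+\sigma_n$ as in Lemma~\ref{lem:subtract}. If $f_n'$ is sos, every nonzero element of $\mathcal{C}$ is a multiplier for it; otherwise it has one by hypothesis. So $f_n$ has a multiplier $g_n\in\mathcal{C}$, which we scale to have trace $1$. Psd forms of trace $1$ form a compact set, so $(g_n)$ has a limit point $g\in\mathcal{C}$ of trace $1$. Then $g\ne0$, and $fg$ is a limit of the sums of squares $f_ng_n$, hence sos.
\end{proof}

\section{Degenerate quartics are sums of squares}\label{sec:degenerate}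

To count the singular points of $D$ we need the zeros of $f$ to be finite in number, in distinct directions from $P_0$, and not too degenerate. This section shows that $f$ is sos whenever one of these properties fails. We first collect what we need about factors of real forms and about plane curves.

\begin{lemma}\label{lem:factors}
\begin{enumerate}
\item[(a)] A real form that is irreducible over $\mathbb{R}$ but not over $\mathbb{C}$ equals $\lambda k\bar k$ with $\lambda\in\mathbb{R}\setminus\{0\}$ and $k$ irreducible and not proportional to $\bar k$.
\item[(b)] Let $f\ne0$ be a nonnegative form and $u$ a real form, irreducible over $\mathbb{R}$, that takes both signs. Then $u$ divides $f$ to even order.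
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k$ be an irreducible complex factor. If $k$ is proportional to $\bar k$, a multiple of $k$ is a real proper factor, which is excluded. Otherwise $k\bar k$ is a real factor, hence the whole form up to a real constant.

(b) Suppose $f=u^jv$ with $j$ odd and $u\nmid v$. Then $uv\ge0$ where $u\ne0$, hence everywhere. Choose coordinates $x=(x',x_n)$ so that $u$ takes both signs on a line parallel to the $x_n$-axis. Then for all $x'$ in a nonempty open set, $u(x',\cdot)$ changes sign at some point, and $uv\ge0$ forces $v$ to vanish there. By Gauss's lemma $u$ and $v$ are coprime in $\mathbb{R}(x')[x_n]$, so $Au+Bv=R(x')$ with polynomials $A,B$ and $R\ne0$. But $R$ vanishes on an open set.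
\end{proof}

For plane curves we use B\'ezout's theorem and the genus bound. The invariant $\delta_r$ of a point $r$ on a reduced curve is the codimension of the local ring in its normalization. It is positive exactly at singular points, $\delta_r\ge m(m-1)/2$ at a point of multiplicity $m$, and $\delta_r$ is the intersection number of the branches when there are two smooth branches. For an irreducible plane curve of degree $n$,
\begin{equation}\label{eq:genus}
\sum_r\delta_r\le\frac{(n-1)(n-2)}2 ,
\end{equation}
the difference being the genus of the normalization. The bound is $3$ for quartics and $10$ for sextics.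

\begin{proposition}\label{prop:degenerate}
A nonnegative quaternary quartic $f$ is sos in each of the following cases: \emph{(a)} $f$ is reducible over $\mathbb{C}$; \emph{(b)} $f$ has a real zero of Hessian rank at most $1$; \emph{(c)} $f$ vanishes on a real line; \emph{(d)} $f$ has infinitely many real zeros.
\end{proposition}

\begin{proof}
We may assume $f\ne0$.

(a) If $f$ is irreducible over $\mathbb{R}$, then $f=\lambda k\bar k$ with $k=u+iv$ quadratic, and $\lambda>0$, so $f=\lambda(u^2+v^2)$. Let $f$ be reducible over $\mathbb{R}$. Forms of odd degree take both signs, so by Lemma~\ref{lem:factors}(b) a cubic irreducible factor is impossible, and linear and indefinite quadratic factors occur to even order. Thus $f$ is a positive constant times a product of squares and psd quadratic forms, and a product of sums of squares is sos.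

(b) Use \eqref{eq:normal} and Lemma~\ref{lem:normal}. If $q=0$, then $c=0$, and $f=d$ is a nonnegative ternary quartic, sos by Hilbert's theorem \cite{Hilbert}. If $q$ has rank $1$, we may take $q=x_1^2$. Then $c$ vanishes on $x_1=0$, so $c=x_1e$, and $D=x_1^2(d-e^2)\ge0$ gives $d-e^2\ge0$. Now $f=(x_0x_1+e)^2+(d-e^2)$, and Hilbert's theorem applies to $d-e^2$.

(c) Let the line be $x_0=x_1=0$. Both $f$ and its gradient vanish on it, so every monomial of $f$ has degree at least $2$ in $(x_0,x_1)$ and at most $2$ in $(x_2,x_3)$. Thus $f(1,s,x_2,x_3)=(1,x_2,x_3)\,S(s)\,(1,x_2,x_3)^T$ with a real symmetric $3\times3$ matrix $S(s)$ of polynomials, psd for each real $s$. Every such matrix has the form $T(s)^TT(s)$ with a real polynomial, possibly rectangular, matrix $T$ \cite{Djokovic,CLR}. So $f(1,s,x_2,x_3)$ is the sum of the squares of the entries of $T(s)(1,x_2,x_3)^T$. These have degree at most $2$, because the leading forms of squares cannot cancel. Homogenizing with $x_0$ writes $f$ as a sum of squares.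

(d) By (a) we may assume that $f$ is irreducible. Then the singular locus of the surface $f=0$ has dimension at most $1$. It contains the infinite set $Z(f)$, so it contains an irreducible curve $\Gamma$ with infinitely many real points. As $\Gamma\cap\bar\Gamma$ is infinite, $\Gamma=\bar\Gamma$ is defined over $\mathbb{R}$. By Bertini's theorem a general plane cuts the surface in an irreducible plane quartic, which has at most three singular points by \eqref{eq:genus}. The plane meets $\Gamma$ in $\deg\Gamma$ distinct points, all singular on the section. So $\deg\Gamma\le3$, and $\Gamma$ is a line, a smooth conic, a plane cubic or a twisted cubic. A line is covered by (c). If $\Gamma$ is a cubic in the plane $l=0$, then $f|_{l=0}$ is a quartic divisible by the square of a cubic, so it is zero and $l\mid f$, contrary to irreducibility. The other two cases are Lemmas~\ref{lem:conic} and~\ref{lem:twisted}.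
\end{proof}

In both remaining cases $f$ is a quadratic expression in the quadrics through $\Gamma$, and the task is to choose that expression psd. For a conic the quadrics $u,lx_0,\dots,lx_3$ through $\Gamma$ satisfy a quadratic relation, so the expression is not unique and we have to find the right one.

\begin{lemma}\label{lem:conic}
Let $f$ be an irreducible nonnegative quaternary quartic that is singular along a smooth conic $\Gamma=\{l=u=0\}$, with $l$ linear, $u$ quadratic, both real. Then $f$ is sos.
\end{lemma}

\begin{proof}
The quartic $f|_{l=0}$ vanishes doubly along $\Gamma$, so $f=\lambda u^2+lv$ with $\lambda\in\mathbb{R}$ and a real cubic $v$. On $\Gamma$ the gradient of $f$ is $v\nabla l$, so $v$ vanishes on $\Gamma$ and $v=um+ln$ with $m$ linear and $n$ quadratic. We have $\lambda\ne0$ since $l\nmid f$, and $\lambda>0$ since $f\ge0$ on the plane $l=0$. For $y=(y_0,y')\in\mathbb{R}\times\mathbb{R}^4$ define quadratic forms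
\[
F(y)=\lambda y_0^2+y_0\,m(y')+n(y'),\qquad H(y)=u(y')-y_0\,l(y').
\]
Then $F(u(x),l(x)x)=\lambda u^2+lum+l^2n=f(x)$ and $H(u(x),l(x)x)=0$. So it suffices to find $\tau\in\mathbb{R}$ with $F+\tau H$ psd: substituting $y=(u(x),l(x)x)$ into an expression of $F+\tau H$ as a sum of squares of linear forms writes $f$ as a sum of squares.

First, $F\ge0$ on $\{H=0\}$. If $l(y')\ne0$, then $y_0=u(y')/l(y')$ and $F(y)=f(y')/l(y')^2\ge0$. If $y'=0$, then $F=\lambda y_0^2\ge0$. Otherwise $y'\ne0$ and $l(y')=u(y')=0$, so $y'\in\Gamma$. Since $\Gamma$ is smooth, the linear forms $l$ and $\nabla u(y')$ are independent, and there is $\xi\in\mathbb{R}^4$ with $l(\xi)=1$ and $\nabla u(y')\cdot\xi=y_0$. Put $y'_\varepsilon=y'+\varepsilon\xi$. Then $u(y'_\varepsilon)/l(y'_\varepsilon)=y_0+\varepsilon u(\xi)$, so the points $(y_0+\varepsilon u(\xi),y'_\varepsilon)$ lie on $H=0$, have $l\ne0$, and tend to $y$. By continuity $F(y)\ge0$.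

By Dines's theorem \cite{Dines}, the joint range $\{(F(y),H(y))\}\subset\mathbb{R}^2$ of two real quadratic forms is a convex cone. We have just shown that it misses the open ray $\{(-s,0):s>0\}$. Separating the two convex sets by a line gives $(\alpha,\beta)\ne(0,0)$ with $\alpha F+\beta H\ge0$ and $\alpha\ge0$. The form $H$ is indefinite (fix $y'$ with $l(y')\ne0$ and vary $y_0$), so $\alpha\ne0$. Take $\tau=\beta/\alpha$.
\end{proof}

\begin{lemma}\label{lem:twisted}
Let $f$ be a nonnegative quaternary quartic that is singular along a twisted cubic $\Gamma$ defined over $\mathbb{R}$ and with real points. Then $f$ is sos.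
\end{lemma}

\begin{proof}
A real smooth rational curve with a real point is the real projective line, and $\Gamma$ is embedded by all binary cubics. So in suitable real coordinates $\Gamma$ is parametrized by $\gamma(t)=(1,t,t^2,t^3)$. We evaluate on secant lines. The binary quartic $f(\alpha\gamma(s)+\beta\gamma(t))$ in $\alpha,\beta$ has double zeros at $\alpha=0$ and $\beta=0$, so it equals $\alpha^2\beta^2R(s,t)$. The polynomial $R$ is symmetric, and of degree at most $6$ in each variable since it is quadratic in $\gamma(s)$ and in $\gamma(t)$. The vector $\eta=(\gamma(t)-\gamma(s))/(t-s)$ is polynomial, and $R=f(\gamma(t)-\gamma(s))=(t-s)^4K$ with $K=f(\eta)$. Thus $K$ is symmetric of degree at most $2$ in each variable. Such polynomials are spanned by $1$, $s+t$, $st$, $(s+t)^2$, $(s+t)st$, $(st)^2$, so $K=F(1,s+t,st)$ for a real ternary quadratic form $F$.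

The form $F$ is psd. For real $s\ne t$ we have $R\ge0$, so $K\ge0$. For $s\notin\mathbb{R}$, $t=\bar s$ and $\alpha=\beta=1$ the point $\gamma(s)+\gamma(\bar s)$ is real and $(\bar s-s)^4=16(\operatorname{Im}s)^4>0$, so again $K\ge0$. The pairs $(s+t,st)$ obtained in these two ways are dense in $\mathbb{R}^2$, so $F(1,\cdot,\cdot)\ge0$ on $\mathbb{R}^2$.

Let $Q_0=x_0x_2-x_1^2$, $Q_1=x_0x_3-x_1x_2$, $Q_2=x_1x_3-x_2^2$. At $\alpha\gamma(s)+\beta\gamma(t)$ the terms in $\alpha^2$ and $\beta^2$ cancel, and the coefficients of $\alpha\beta$ are
\[
s^2+t^2-2st,\qquad s^3+t^3-st^2-s^2t,\qquad st^3+s^3t-2s^2t^2 ,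
\]
that is, $(s-t)^2$ times $1$, $s+t$, $st$. Hence $F(Q_0,Q_1,Q_2)=\alpha^2\beta^2(s-t)^4K=f$ at all such points. These points are Zariski dense, because the Jacobian of $(\alpha,\beta,s,t)\mapsto\alpha\gamma(s)+\beta\gamma(t)$ is nonzero for $s\ne t$, $\alpha\beta\ne0$: no nonzero cubic polynomial has double roots at both $s$ and $t$, so $\gamma(s),\gamma'(s),\gamma(t),\gamma'(t)$ are independent. So $f=F(Q_0,Q_1,Q_2)$ is sos.
\end{proof}

\section{The discriminant splits}\label{sec:disc}

\begin{proposition}\label{prop:A}
Let $f$ be a nonnegative quaternary quartic that is not sos and whose real zeros lie on no quadric. Let $P_0$ be any real zero, and let $q$ and $D$ be as in Section~\ref{sec:square}. Then $q$ has rank $3$, $D=k\bar k$ with $k$ an irreducible complex cubic not proportional to $\bar k$, and $f$ has exactly ten real zeros.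
\end{proposition}

\begin{proof}
Quadratic forms in four variables form a space of dimension $10$, so any nine points lie on a quadric. Hence $f$ has nine further real zeros $P_1,\dots,P_9$; this is the only use of the hypothesis on quadrics. By Proposition~\ref{prop:degenerate}, $f$ has finitely many real zeros and vanishes on no real line, and $q$ has rank $2$ or $3$. Let $r_i\in\mathbb{P}^2(\mathbb{R})$ be the projection of $P_i$ from $P_0$. By Lemma~\ref{lem:normal}, $D(r_i)=0$.

\emph{Step 1: the real zeros of $D$.} Distinct real zeros $P,P'\ne P_0$ of $f$ have distinct projections. Otherwise $P_0,P,P'$ are collinear, the restriction of $f$ to their line is a binary quartic with three double zeros, and $f$ vanishes on a real line. So $r_1,\dots,r_9$ are distinct. If $q$ has rank $2$, take $q=x_1^2+x_2^2$ and $r=(0,0,1)$. Then $c(r)=0$ and $D(r)=0$ by Lemma~\ref{lem:normal}. The point $r$ is not an $r_i$: on the line over $r$ we have $f=d(r)x_3^4$, and a zero $P_i\ne P_0$ on it would make $f$ vanish on the line. Finally, by Lemma~\ref{lem:normal} every real zero of $D$ other than the at most one real zero of $q$ lifts to a real zero of $f$.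 In summary, $D$ has finitely many real zeros (so $D\ne0$), at least nine if $q$ has rank $3$ and at least ten if $q$ has rank $2$.

\emph{Step 2: $D$ is irreducible over $\mathbb{R}$.} An indefinite ternary form has infinitely many real zeros in $\mathbb{P}^2$. So all real irreducible factors of $D$ are semidefinite, hence of even degree, and a proper factorization has degrees $(2,4)$ or $(2,2,2)$. A semidefinite quadratic form that is irreducible over $\mathbb{R}$ has rank $2$ or $3$ and at most one real zero. A semidefinite quartic that is irreducible over $\mathbb{R}$ has at most three real zeros if it is irreducible over $\mathbb{C}$, by \eqref{eq:genus}. Otherwise it is $\lambda\kappa\bar\kappa$ with distinct irreducible conics $\kappa,\bar\kappa$, its real zeros lie on both, and there are at most four by B\'ezout. So $D$ would have at most five real zeros, contrary to Step 1.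

\emph{Step 3.} By Proposition~\ref{prop:B} below, $D$ is reducible over $\mathbb{C}$. By Lemma~\ref{lem:factors}(a), $D=\lambda k\bar k$ with $k$ an irreducible cubic not proportional to $\bar k$; here $\lambda>0$, and we absorb $\sqrt\lambda$ into $k$. The real zeros of $D$ lie on $k=\bar k=0$, so there are at most nine. By Step 1, $q$ has rank $3$ and the real zeros of $D$ are exactly $r_1,\dots,r_9$. The real zeros of $f$ other than $P_0$ project injectively into this set, so $f$ has exactly ten real zeros.
\end{proof}

Without the hypothesis on quadrics the conclusion fails: the Choi--Lam form is not sos, has seven real zeros, and has Hessian rank $2$ at $(1,0,0,0)$.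

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:B}]
By Proposition~\ref{prop:reduction}, applied to the cone of all psd forms, we may assume that $f$ is as in Proposition~\ref{prop:A}. Write $k=s_1+is_2$ with real cubics $s_1,s_2$. By \eqref{eq:square},
\begin{equation}\label{eq:three}
qf=(qx_0+c)^2+s_1^2+s_2^2 ,
\end{equation}
and $q$ is a nonzero sum of squares of linear forms.
\end{proof}

\section{A real K3 surface without real points}\label{sec:K3}

\begin{proposition}\label{prop:B}
Under the hypotheses of Proposition~\ref{prop:A}, $D$ is not irreducible over $\mathbb{C}$.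
\end{proposition}

We keep the notation and the conclusions of Step 1 above, assume that $D$ is irreducible, and derive a contradiction. The genus bound allows an irreducible sextic nine or ten singular points, so counting no longer helps. The way forward is to see what a splitting looks like on the double plane $t^2=-D$. Suppose for a moment that $D=k\bar k$ with two cubics meeting transversally in nine points, let $X$ be the resolved double plane, $h$ the class of the preimage of a line, and $E_1,\dots,E_9$ the exceptional curves. The pullback of $k$ vanishes doubly along the curve over $k=0$ and simply along each $E_i$, so $3h-\sum E_i$ is divisible by $2$ in $H^2(X,\mathbb{Z})$. Divisibility is a topological property. We shall obtain it from the real structure of $X$, whose action on $H^2$ is known completely because, with the sign chosen in $t^2=-D$, there are no real points. Then we show that divisibility is incompatible with $D$ irreducible.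

\subsection{The singular points of $D$}\label{sub:sing}

By \eqref{eq:genus}, $\sum\delta_r\le10$, and at least nine real zeros contribute at least $1$ each. Non-real singular points come in conjugate pairs and would raise the sum to $11$, so all singular points are real zeros of $D$. At a real zero the lowest term of the Taylor expansion of $D$ is nonnegative, so the multiplicity is even. Multiplicity at least $4$ would give $\delta\ge6$ and a sum of at least $6+8=14$. So the multiplicity is $2$.

In an affine chart choose real coordinates $\alpha,\beta$ centered at the point with $\partial_\alpha^2D>0$ there. Solve $\partial_\alpha D=0$ by $\alpha=\psi(\beta)$ with $\psi$ real analytic. Then $D=(\alpha-\psi(\beta))^2\,\upsilon+D(\psi(\beta),\beta)$ with a positive analytic unit $\upsilon$. The last term is nonnegative with an isolated zero, so it is a positive unit times $\beta^{2n}$. Absorbing roots of the units into the coordinates gives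
\[
D=\alpha^2+\beta^{2n}
\]
in new real analytic coordinates. These are power series with real coefficients, so they extend to holomorphic coordinates that commute with conjugation. The branches $\alpha=\pm i\beta^n$ meet to order $n$, so $\delta=n$; this is a singularity of type $A_{2n-1}$, a \emph{node} if $n=1$. The bound $\sum\delta_r\le10$ leaves four cases.
\begin{itemize}
\item[(i)] $q$ has rank $3$; the singular points are $r_1,\dots,r_9$, all nodes.
\item[(ii)] $q$ has rank $3$; the singular points are $r_1,\dots,r_9$ and one more real point $r_{10}$, all nodes.
\item[(iii)] $q$ has rank $3$; the singular points are $r_1,\dots,r_9$, one with $n=2$ and eight nodes.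
\item[(iv)] $q$ has rank $2$; the singular points are $r,r_1,\dots,r_9$, all nodes.
\end{itemize}

\subsection{The surface and its real structure}\label{sub:surface}

A \emph{K3 surface} is a compact complex surface $X$ with $b_1(X)=0$ and a nowhere vanishing holomorphic $2$-form. We use the following standard facts. The surface $X$ is simply connected. The first Chern class identifies $\operatorname{Pic}X$ with the classes of type $(1,1)$ in the torsion-free group $H^2(X,\mathbb{Z})$. A smooth rational curve on $X$ has self-intersection $-2$ (adjunction). For a divisor class $G$, Riemann--Roch and Serre duality give $h^0(G)-h^1(G)+h^0(-G)=2+G^2/2$; if $X$ is projective and $G$ is nef (nonnegative on all curves) with $G^2>0$, then $h^0(G)=2+G^2/2$. Finally, the minimal resolution of a double cover of $\mathbb{P}^2$ branched along a reduced sextic with simple singularities, such as $A_m$, is a projective K3 surface.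

Let $X_0=\{t^2=-D(x)\}$ in the weighted projective space $\mathbb{P}(1,1,1,3)$, where $(x,t)\sim(\lambda x,\lambda^3t)$. Its singular points are the points with $t=0$ over the singular points of $D$, locally $t^2+\alpha^2+\beta^{2n}=0$. Let $X\to X_0$ be the minimal resolution, a projective K3 surface, and $\pi:X\to\mathbb{P}^2$ the induced map. The resolution is obtained by blowing up points.

For $n=1$, one blow-up resolves the point, and the exceptional curve $E$ is the conic $t^2+\alpha^2+\beta^2=0$ in the plane of tangent directions. For $n=2$, the exceptional divisor of the first blow-up is $t^2+\alpha^2=0$, a pair of conjugate lines meeting at the direction $t=\alpha=0$. Away from that point the blown-up surface is smooth: in the chart $t=T\alpha$, $\beta=B\alpha$ it is $T^2+1+B^4\alpha^2=0$, and $T=\pm i$ on $\alpha=0$. In the chart $t=T\beta$, $\alpha=A\beta$ it is $T^2+A^2+\beta^2=0$, and a second blow-up produces a conic $E$. The two lines $T=\pm iA$, $\beta=0$ pass through the origin in distinct directions, so their strict transforms are disjoint and each meets $E$ once, transversally.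

The maps $(x,t)\mapsto(\bar x,\bar t)$ and $(x,t)\mapsto(x,-t)$ of $X_0$ fix the centers of all blow-ups, so they lift to an antiholomorphic involution $\varphi$ and a holomorphic involution $\iota$ of $X$.

\begin{lemma}\label{lem:free}
The involution $\varphi$ has no fixed point.
\end{lemma}

\begin{proof}
A point of $X_0$ fixed by conjugation has $\bar x=\lambda x$, $\bar t=\lambda^3t$ with $|\lambda|=1$. If $\mu^2=\lambda$, then $(\mu x,\mu^3t)$ is a representative with real coordinates. For real $x,t$ the equation $t^2=-D(x)\le0$ forces $t=0=D(x)$; this is where $D\ge0$ is used. So a fixed point of $\varphi$ lies over a singular point. On the exceptional divisor of a blow-up, conjugation fixes only real directions. The conics above have none, and the line pair has one, which is replaced by a conic in the second blow-up.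
\end{proof}

\subsection{The anti-invariant lattice}\label{sub:lattice}

A \emph{lattice} is a free abelian group of finite rank with an integral symmetric bilinear form. It is \emph{even} if all squares $\eta^2=\eta\cdot\eta$ are even and \emph{unimodular} if its Gram determinant is $\pm1$, that is, if it equals its dual. We write $L(n)$ for $L$ with the form multiplied by $n$, $U$ for $\mathbb{Z}^2$ with $(m,n)\cdot(m',n')=mn'+m'n$, and $E_8$ for the positive definite even unimodular lattice of rank $8$. Let
\[
N=\{\eta\in H^2(X,\mathbb{Z}):\varphi^*\eta=-\eta\}
\]
with the intersection form. It is the home of real divisors: $\varphi$ preserves the orientation of $X$ and reverses the orientation of complex curves, so $\varphi^*[C]=-[\varphi(C)]$, and $[C]\in N$ for every divisor $C$ with $\varphi(C)=C$.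

\begin{lemma}\label{lem:N}
We have $N\cong U\oplus L(2)$ with $L=U\oplus E_8(-1)$. In particular $N$ has signature $(2,10)$.
\end{lemma}

\begin{proof}
The action of a free \emph{holomorphic} involution on $H^2$ of a K3 surface is known, and $\varphi^*$ depends only on $\varphi$ as a map. So we look for another complex structure on the manifold $X$ for which $\varphi$ is holomorphic.

Let $I$ be the complex structure of $X$. If $\omega$ is a K\"ahler form with metric $g$, then $-\varphi^*\omega$ is a K\"ahler form with metric $\varphi^*g$, because $d\varphi$ anticommutes with $I$. So $\omega-\varphi^*\omega$ is a K\"ahler form, anti-invariant under $\varphi$. By Yau's theorem its class contains exactly one K\"ahler form $\omega_I$ whose metric $g$ is Ricci-flat. The form $-\varphi^*\omega_I$ lies in the same class and its metric $\varphi^*g$ is Ricci-flat, so $\varphi^*\omega_I=-\omega_I$ and $\varphi^*g=g$.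

Let $\Omega\ne0$ be a holomorphic $2$-form. Then $\overline{\varphi^*\Omega}$ is holomorphic, so $\varphi^*\Omega=\tau\bar\Omega$ with a constant $\tau$, and $\varphi^2=1$ gives $\tau\bar\tau=1$. Replacing $\Omega$ by $\mu\Omega$ with $\mu^2=\bar\tau$, we get $\varphi^*\Omega=\bar\Omega$, so $\varphi^*\operatorname{Re}\Omega=\operatorname{Re}\Omega$. A Ricci-flat K\"ahler metric on a K3 surface is hyperk\"ahler: after scaling $\Omega$ by a positive constant, $\operatorname{Re}\Omega=\omega_J$ and $\operatorname{Im}\Omega=\omega_K$ are the K\"ahler forms of complex structures $J,K$ for the same metric $g$ and the same orientation, and $\omega_K+i\omega_I$ is a nowhere vanishing $J$-holomorphic $2$-form. So $(X,J)$ is a K3 surface. Since $J$ is determined by $g$ and $\omega_J$, and $\varphi$ preserves both, $\varphi$ is $J$-holomorphic.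

By Lemma~\ref{lem:free}, $\varphi$ is free. The quotient of a K3 surface by a free holomorphic involution is an Enriques surface, with $X$ as universal cover. By Horikawa's description \cite[Ch.~VIII, \S19]{BHPV} there is an isometry $H^2(X,\mathbb{Z})\cong E_8(-1)^2\oplus U^3$ under which the covering involution acts by
\[
(e,e',z_1,z_2,z_3)\mapsto(e',e,-z_1,z_3,z_2).
\]
The anti-invariant vectors are the $(e,-e,z_1,z,-z)$, and they form the lattice $E_8(-2)\oplus U\oplus U(2)$. As $U$ has signature $(1,1)$, the signature is $(2,10)$.
\end{proof}

Let $h\in N$ be the class of the pullback of a real line; $h^2=2$, and $h$ is nef. For each singular point $r_i$ let $E_i$ be the conic over it constructed above, and in case (iv) let $E_r$ be the conic over $r$. These curves are $\varphi$-stable, smooth rational, pairwise disjoint and contracted by $\pi$. So their classes lie in $N$, have square $-2$, and are orthogonal to each other and to $h$. One more source of such classes will be used twice. Let $C$ and $E$ be smooth rational curves with $\varphi(E)=E$, $C\cdot E=\varphi(C)\cdot E=1$ and $C\cdot\varphi(C)=0$. Then $V=C+E+\varphi(C)$ satisfies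
\begin{equation}\label{eq:chain}
V\in N,\qquad V^2=-6+2(1+1+0)=-2,\qquad V\cdot E=1-2+1=0 .
\end{equation}

\subsection{Cases (ii)--(iv): eleven orthogonal negative classes}\label{sub:eleven}

By Lemma~\ref{lem:N}, $N$ contains at most ten mutually orthogonal vectors of negative square. The exceptional curves alone do not exceed this bound. The extra class comes from the shape $D=qd-c^2$: on the conic $q=0$ the form $-D$ is the square $c^2$, so the double cover splits over the conic.

Let $q$ have rank $3$, that is, cases (i)--(iii). The curve $E_0=\{q=0,\ t=c\}\subset X_0$ maps isomorphically onto the smooth conic $q=0$ and is stable under conjugation, since $q$ and $c$ are real. It avoids the singular points of $X_0$, which lie over real points, where $q>0$. Regarded as a curve on $X$, it satisfies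
\begin{equation}\label{eq:E0}
E_0\in N,\qquad E_0^2=-2,\qquad h\cdot E_0=2,
\end{equation}
and it is disjoint from all exceptional curves.

In case (ii), $E_0,E_1,\dots,E_{10}$ are eleven orthogonal classes of square $-2$. In case (iii), let $C,E,\varphi(C)$ be the three curves over the point with $n=2$. The class $V$ of \eqref{eq:chain} is orthogonal to $E$, and to $E_0$ and the other $E_i$, which are disjoint from these curves. So $V,E_0,\dots,E_9$ are eleven such classes. Both cases are impossible.

In case (iv) the conic degenerates to two conjugate lines through $r$, and a class \eqref{eq:chain} takes over the role of $E_0$. Let $\ell_\pm=x_1\pm ix_2$, so that $q=\ell_+\ell_-$, and let $\Gamma_\pm=\{\ell_\pm=0,\ t=c\}\subset X_0$. Conjugation exchanges $\Gamma_+$ and $\Gamma_-$. Let $C$ be the strict transform of $\Gamma_+$, so that $\varphi(C)$ is that of $\Gamma_-$; both map isomorphically onto lines. The only real point of the line $\ell_\pm=0$ is $r$, so $C$ and $\varphi(C)$ are disjoint from $E_1,\dots,E_9$. Since $c(r)=0$, both $\Gamma_\pm$ pass through the singular point over $r$, which is the origin of the affine space with coordinates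 $x_1,x_2,t$ (put $x_3=1$). There $X$ is the strict transform of $X_0$ under the blow-up of the origin, and the exceptional plane $\Pi$ cuts $X$ in the reduced conic $E_r$. So $C\cdot E_r$ is the intersection number of $C$ with $\Pi$, which is the multiplicity of $\Gamma_+$ at the origin. This is $1$, because $\Gamma_+$ is the graph of $c$ over a line. The same holds for $\varphi(C)$. The curves $C$ and $\varphi(C)$ can meet only over $r$, the intersection of the two lines, and they meet $\Pi$ at the tangent directions of $\Gamma_+$ and $\Gamma_-$. These project to the distinct directions $(1,i)$ and $(1,-i)$ in the $(x_1,x_2)$-plane. So $C\cdot\varphi(C)=0$, and \eqref{eq:chain} applies with $E=E_r$. The classes $V,E_r,E_1,\dots,E_9$ are eleven orthogonal classes of square $-2$, which is impossible.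

\subsection{Case (i): the class $3h-\sum E_i$ is divisible by $2$}\label{sub:half}

Now $E_0,\dots,E_9$ are exactly ten orthogonal classes of square $-2$, and the signature gives no contradiction. We use the integral structure of $N$ instead.

\begin{lemma}\label{lem:G}
In case \emph{(i)}, $G=\frac12\bigl(3h-\sum_{i=1}^9E_i\bigr)$ lies in $\operatorname{Pic}X$.
\end{lemma}

\begin{proof}
Write $\eta\in N=U\oplus L(2)$ as $(m,n;z)$, so that $\eta\cdot\eta'=mn'+m'n+2\,z\cdot_Lz'$. Since $L$ is even, $\eta^2/2\equiv mn\pmod2$. So vectors of square $\pm2$ have $m$ and $n$ odd, and $h,E_0,\dots,E_9$ lie in the subgroup $M=\{m\equiv n\bmod2\}$. On $M$ put $m=u+v$, $n=u-v$ with integers $u,v$. Then $mn'+m'n=2(uu'-vv')$, so the form is divisible by $2$ on $M$, and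
\[
(\eta,\eta'):=\tfrac12\,\eta\cdot\eta'=uu'-vv'+z\cdot_Lz'
\]
makes $M$ a unimodular lattice of signature $(2,10)$. A vector $\chi\in M$ is \emph{characteristic} if $(\chi,\eta)\equiv(\eta,\eta)\pmod2$ for all $\eta\in M$. Two characteristic vectors differ by an element of $2M$, since half their difference pairs integrally with $M$. We compare two of them.

The first is $\chi_0$ with $u=v=1$, $z=0$: indeed $(\chi_0,\eta)=u-v\equiv u^2-v^2+z^2\pmod 2$. It has $m=2$, $n=0$, so $\chi_0/2\in N$.

For the second, $(E_i,E_j)=-\delta_{ij}$, so every $\eta\in M$ is the sum of $-\sum(\eta,E_i)E_i$ and a vector orthogonal to all $E_i$. Thus $M=\bigoplus_{i=0}^9\mathbb{Z}E_i\oplus M'$ with $M'$ unimodular and positive definite of rank $2$. Such a lattice has an orthonormal basis: a reduced basis has $2|(e_1,e_2)|\le(e_1,e_1)\le(e_2,e_2)$, so $1\ge\frac34(e_1,e_1)^2$, whence $(e_1,e_1)=1$, $(e_1,e_2)=0$, $(e_2,e_2)=1$. The sum $E_0+\dots+E_9+e_1+e_2$ of an orthogonal basis with norms $\pm1$ is characteristic. To identify $e_1+e_2$, let $h'=h+E_0\in M$. By \eqref{eq:E0}, $h'\cdot E_0=2-2=0$, $h'\cdot E_i=0$ for $i\ge1$, and $h'^2=2+4-2=4$. So $h'\in M'$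 and $(h',h')=2$, and after sign changes $h'=e_1+e_2$.

Therefore $\frac12\bigl(h'+\sum_{i=0}^9E_i\bigr)\in\frac12\chi_0+M\subset N$. Subtracting $E_0$ shows that $\frac12\bigl(h+\sum_{i=1}^9E_i\bigr)$ is an integral class. It has type $(1,1)$, so it lies in $\operatorname{Pic}X$, and $G$ is $2h$ minus this class.
\end{proof}

\subsection{Case (i): two cubics and the contradiction}\label{sub:cubics}

It remains to turn the class $G$ into cubic forms. We have $G^2=(18-18)/4=0$, so $h^0(G)+h^0(-G)\ge2$. Since $h$ is nef and $G\cdot h=3>0$, the class $-G$ is not effective. So $h^0(G)\ge2$.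

To descend to the plane we need members of $|G|$ invariant under $\iota$. The involution $\iota$ preserves $h$ and each $E_i$, so $2\iota^*G=2G$ and $\iota^*G=G$, as $\operatorname{Pic}X$ is torsion-free. An isomorphism $\iota^*\mathcal{O}(G)\cong\mathcal{O}(G)$ defines a linear map $T$ of $H^0(G)$ with $\operatorname{div}(Ts)=\iota^*\operatorname{div}(s)$. Its square is induced by an automorphism of the line bundle $\mathcal{O}(G)$, hence is a nonzero scalar. So $T$ is diagonalizable, and two independent eigenvectors give $\iota$-invariant effective divisors $\Theta_1\ne\Theta_2$ in $|G|$.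

The divisors $2\Theta_j+\sum_{i=1}^9E_i$ lie in $|3h|$ and are $\iota$-invariant. We have $h^0(3h)=2+18/2=11$, and the ten-dimensional space of cubics in $x_1,x_2,x_3$ together with $t$ gives eleven independent sections. So every section is $k+\mu t$ with $k$ a cubic, and $\iota$ sends it to $k-\mu t$. An invariant divisor therefore has $k=0$ or $\mu=0$. The section $t$ vanishes to order exactly one along the curve of $X$ that maps onto $D=0$, while $2\Theta_j+\sum E_i$ contains that curve with even multiplicity. Hence
\[
\operatorname{div}(\pi^*k_j)=2\Theta_j+\sum_{i=1}^9E_i\qquad(j=1,2)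
\]
with cubics $k_1,k_2$ that vanish at $r_1,\dots,r_9$ and are not proportional.

Since $\Theta_1\sim\Theta_2$, there is a rational function $\psi$ on $X$ with divisor $\Theta_1-\Theta_2$, and after scaling $\psi^2=k_1/k_2$. The field $\mathbb{C}(X)$ is the quadratic extension of $\mathbb{C}(\mathbb{P}^2)$ generated by $\theta=t/x_1^3$, with $\theta^2=-D/x_1^6$. Write $\psi=\psi_0+\psi_1\theta$ with $\psi_0,\psi_1\in\mathbb{C}(\mathbb{P}^2)$. As $\psi^2=\psi_0^2+\psi_1^2\theta^2+2\psi_0\psi_1\theta$ lies in $\mathbb{C}(\mathbb{P}^2)$, we have $\psi_0\psi_1=0$. Multiplying by $k_2^2$ and clearing denominators, we get nonzero forms $A,B$ with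
\[
k_1k_2B^2=-DA^2\qquad\text{or}\qquad k_1k_2B^2=A^2 .
\]
In the first case the irreducible form $D$ occurs to odd order on the right, hence to odd order in $k_1k_2$, so it divides a cubic. This is absurd, since $\deg D=6$. (This is the alternative that a splitting $D=k\bar k$ realizes.) In the second case every irreducible factor occurs in $k_1k_2$ to even order. Let $m=\gcd(k_1,k_2)$. The cofactors are coprime and their product is a square, so $k_1=ml_1^2$ and $k_2=ml_2^2$ with coprime forms $l_1,l_2$ of the same degree. The degree is positive because $k_1,k_2$ are not proportional, so $m,l_1,l_2$ are linear and $l_1,l_2$ are independent. Every $r_i$ lies on $m=0$, except possibly the one point $l_1=l_2=0$. The line $m=0$ then passes through at least eight singular points of $D$ and meets the sextic with total multiplicity at least $16>6$. So $m\mid D$, contrary to irreducibility.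

All four cases are impossible. This proves Proposition~\ref{prop:B}, and with it Proposition~\ref{prop:A} and Theorem~\ref{thm:main}.

\section{The quaternionic form}\label{sec:quat}

We prove Theorem~\ref{thm:structure}. Let $f$ be nonnegative, not sos, with $Z(f)$ on no quadric. Proposition~\ref{prop:A} holds for every real zero $P_0$, so $f$ has exactly ten real zeros, all of Hessian rank $3$. Fix $P_0$ and coordinates with $q=x_1^2+x_2^2+x_3^2$, and let $k=s_1+is_2$. Put
\[
a=x_1\mathbf{i}+x_2\mathbf{j}+x_3\mathbf{k},\qquad S(a)=c\,\mathbf{i}+s_1\mathbf{j}+s_2\mathbf{k},\qquad s=S(a)+qx_0\mathbf{i}.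
\]
Then $q=|a|^2$, and \eqref{eq:three} reads $|a|^2f=|s|^2$. To divide by $|a|^2$ we need to know $S$ modulo $q$, that is, on the complex conic $q=0$. There $c^2+s_1^2+s_2^2=qd=0$, so $S$ maps the conic to itself. We parametrize the conic by $\mathbb{P}^1$ and determine the resulting self-map of $\mathbb{P}^1$, keeping track of the real structure.

\subsection{Quaternions as complex matrices}\label{sub:matrices}

Let $\epsilon=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, so $\epsilon^{-1}=\epsilon^T=-\epsilon$. For $X\in M_2(\mathbb{C})$ put $X^c=\epsilon\bar X\epsilon^{-1}$ and $X^\sharp=\epsilon^{-1}X^T\epsilon$, the adjugate. We identify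
\[
\mathbf{i}=\begin{pmatrix}i&0\\0&-i\end{pmatrix},\qquad\mathbf{j}=\epsilon,\qquad\mathbf{k}=\begin{pmatrix}0&i\\i&0\end{pmatrix}.
\]
The matrices $1,\mathbf{i},\mathbf{j},\mathbf{k}$ form a complex basis of $M_2(\mathbb{C})$ and are fixed by the conjugate-linear map $X\mapsto X^c$, which therefore conjugates the coordinates in this basis. So $\mathbb{H}=\{X:X^c=X\}$. The map $X\mapsto X^\sharp$ is the complex-linear extension of quaternionic conjugation, and $\det$ extends $|\cdot|^2$. For $(x_1,x_2,x_3)\in\mathbb{C}^3$ the matrix $a$ runs through the space $\mathfrak{sl}_2$ of traceless matrices and $q=\det a$. Since $c,s_1,s_2$ have real coefficients, $S(a^c)=S(a)^c$, and $\det S(a)=qd$.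

A matrix $X$ is traceless if and only if $X\epsilon^{-1}$ is symmetric. A symmetric $2\times2$ matrix of determinant $0$ is $\zeta\zeta^T$ for some $\zeta\in\mathbb{C}^2$. So the matrices
\[
n(\zeta)=\zeta\zeta^T\epsilon
\]
are exactly the points of the cone $q=0$ in $\mathfrak{sl}_2$. The coordinates of $n(\zeta)$ form a basis of the binary quadratic forms, so every binary form of degree $2j$ is $e(n(\zeta))$ for a form $e$ of degree $j$ on $\mathfrak{sl}_2$. A real form in $x_1,x_2,x_3$ that vanishes at all $n(\zeta)$ is $q$ times a real form. Let $J\zeta=\epsilon\bar\zeta$, a conjugate-linear map. Then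
\begin{equation}\label{eq:J}
J^2=-1,\qquad J(X\zeta)=X^cJ\zeta,\qquad n(J\zeta)=n(\zeta)^c,\qquad n(X\zeta)=X\,n(\zeta)\,X^\sharp .
\end{equation}
Here $J^2=\epsilon^2$; next $\epsilon\bar X\bar\zeta=(\epsilon\bar X\epsilon^{-1})\epsilon\bar\zeta$; both $n(J\zeta)$ and $n(\zeta)^c$ equal $\epsilon\bar\zeta\bar\zeta^T$, because $\epsilon^T\epsilon=1$; and $X\zeta\zeta^TX^T\epsilon=X\,\zeta\zeta^T\epsilon\,(\epsilon^{-1}X^T\epsilon)$.

\subsection{Factoring $S$ on the conic}\label{sub:spinor}

\begin{lemma}\label{lem:spinor}
There are $\mu\in\{1,3\}$, a pair $\psi=(\psi_1,\psi_2)^T$ of coprime binary forms of degree $\mu$, and a binary form $\gamma\ne0$ of degree $6-2\mu$ such that for all $\zeta\in\mathbb{C}^2$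
\[
S(n(\zeta))=\gamma(\zeta)\,n(\psi(\zeta)),\qquad\psi(J\zeta)=J\psi(\zeta),\qquad\gamma(J\zeta)=\overline{\gamma(\zeta)} .
\]
\end{lemma}

\begin{proof}
The matrix $S(n(\zeta))\epsilon^{-1}$ is symmetric of determinant $0$, with entries $A,B,B,C$ binary sextics and $AC=B^2$. It is not zero: otherwise $q$ divides $s_1$ and $s_2$, hence the irreducible cubic $k$. Let $\gamma=\gcd(A,B,C)$. Then $A/\gamma$ and $C/\gamma$ are coprime with product $(B/\gamma)^2$, so they are squares $\psi_1^2,\psi_2^2$, and $B/\gamma=\psi_1\psi_2$ after a change of sign. This is the first identity, with $\deg\gamma+2\mu=6$.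

By \eqref{eq:J} and $S(a^c)=S(a)^c$,
\begin{equation}\label{eq:compare}
\gamma(J\zeta)\,n(\psi(J\zeta))=S(n(\zeta))^c=\overline{\gamma(\zeta)}\,n(J\psi(\zeta)).
\end{equation}
The image of $n(\xi)$ is the line spanned by $\xi\neq0$, so $\psi(J\zeta)$ and $J\psi(\zeta)$ are proportional whenever $\gamma(\zeta)\ne0$. Put $\psi^\natural(\zeta)=J^{-1}\psi(J\zeta)$. This is again a pair of coprime forms of degree $\mu$ in $\zeta$, and $\psi_1^\natural\psi_2=\psi_2^\natural\psi_1$. By coprimality $\psi^\natural=\nu\psi$ with a constant $\nu\ne0$. The operation $\natural$ is conjugate-linear, so $\psi^{\natural\natural}=|\nu|^2\psi$. On the other hand $\psi^{\natural\natural}(\zeta)=J^{-2}\psi(J^2\zeta)=-\psi(-\zeta)=(-1)^{\mu+1}\psi(\zeta)$. So $\mu$ is odd and $|\nu|=1$; as $2\mu\le6$, $\mu\in\{1,3\}$. If $\tau^2=\nu$, then $(\tau\psi)^\natural=\bar\tau\nu\psi=\tau\psi$. Replacing $\psi,\gamma$ by $\tau\psi,\tau^{-2}\gamma$ gives the second identity, and \eqref{eq:compare} then gives the third.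
\end{proof}

\emph{The case $\mu=1$ does not occur, because $f$ is not sos.} Here $\psi(\zeta)=\rho\zeta$ with $\rho\in M_2(\mathbb{C})$ invertible, and $\rho J\zeta=J\rho\zeta=\rho^cJ\zeta$ gives $\rho\in\mathbb{H}$. Rescaling $\psi$ and $\gamma$ by positive constants, let $|\rho|=1$. Write $\gamma(\zeta)=e(n(\zeta))$ with a quadratic form $e$. The form $a\mapsto\overline{e(a^c)}$ takes the value $\overline{\gamma(J\zeta)}=\gamma(\zeta)$ at $n(\zeta)$, so after averaging we may take $e$ real. Put $a'=\rho a\bar\rho$, so $|a'|^2=q$. By \eqref{eq:J}, $S(a)=e(a)a'$ on the conic, hence $S=ea'+qb_0$ with $b_0$ linear and $\operatorname{Im}\mathbb{H}$-valued. With $b=b_0+x_0\mathbf{i}$ we have $s=ea'+qb$, and dividing $|s|^2=qf$ by $q$ gives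
\[
f=e^2+2e\langle a',b\rangle+|a'|^2|b|^2=(e+\langle a',b\rangle)^2+|a'\times b|^2 ,
\]
with the cross product of $\operatorname{Im}\mathbb{H}=\mathbb{R}^3$. This is a sum of squares.

\emph{The case $\mu=3$.} Now $\gamma$ is a nonzero real constant, and rescaling $\psi$ by a positive number gives $\gamma=\pm1$. We want to write $\psi$ as a quaternion, depending linearly on $a$, applied to $\zeta$. For a complex-linear map $p:\mathfrak{sl}_2\to M_2(\mathbb{C})$ let $\psi_p(\zeta)=p(n(\zeta))\zeta$. The entries of $p(n(\zeta))$ can be any four binary quadratic forms, and every binary cubic is a combination of $\zeta_1,\zeta_2$ with quadratic coefficients, so $\psi=\psi_p$ for some $p$. Let $p'(a)=p(a^c)^c$, again complex-linear. By \eqref{eq:J} and $J^{-1}=-J$,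
\[
\psi_{p'}(\zeta)=p(n(J\zeta))^c\,J(J^{-1}\zeta)=J\bigl(p(n(J\zeta))\,J^{-1}\zeta\bigr)=-J\psi_p(J\zeta)=\psi_p^\natural(\zeta).
\]
Since $\psi^\natural=\psi$, we may replace $p$ by $(p+p')/2$. Then $p(a^c)=p(a)^c$, so $p$ maps $\operatorname{Im}\mathbb{H}$ to $\mathbb{H}$ and has real linear forms as coordinates. By \eqref{eq:J}, $S(a)=\gamma\,p(a)\,a\,p(a)^\sharp$ at $a=n(\zeta)$. For real $a$ the quaternion $pa\bar p$ is imaginary, with real cubic coordinates, so $S=\gamma\,pa\bar p+qb_0$ with $b_0$ linear and $\operatorname{Im}\mathbb{H}$-valued. Put $b=\gamma(b_0+x_0\mathbf{i})$. As $\gamma^2=1$, we get $\gamma s=pa\bar p+|a|^2b$ and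
\[
|a|^2f=|s|^2=|p|^4|a|^2+2|a|^2\langle pa\bar p,b\rangle+|a|^4|b|^2 .
\]
Dividing by $|a|^2$ gives $f=\Phi(a,b,p)$.

For the converse, the Cauchy--Schwarz inequality gives $|\langle pa\bar p,b\rangle|\le|p|^2|a||b|$, so $\Phi(a,b,p)\ge(|p|^2-|a||b|)^2\ge0$. Finally, let $f$ be positive definite and $f=f'+\sigma$ as in Lemma~\ref{lem:subtract}. Either $f'$ is sos and so is $f$, or $f'$ has the form $\Phi$. Theorem~\ref{thm:structure} is proved.

\section{Multipliers from a prescribed pencil}\label{sec:pencil}

The multiplier $|a|^2$ found so far is tied to a zero of $f$ and has rank $3$. To obtain others we recognize $\Phi$ as the determinant of a skew-Hermitian quaternionic matrix. The squared norm of an entry is a multiplier, and a change of basis changes the entries but multiplies the determinant only by a positive constant.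

For a quaternionic $2\times2$ matrix $W$ let $\det\nolimits_{\mathbb{C}}W$ be the determinant of the complex $4\times4$ matrix obtained by replacing each entry by its matrix from Section~\ref{sub:matrices}. It is multiplicative, and it is nonzero exactly when $W$ is invertible. Block elimination gives, for $\alpha\ne0$,
\begin{equation}\label{eq:schur}
\det\nolimits_{\mathbb{C}}\begin{pmatrix}\alpha&\theta\\\theta'&\beta\end{pmatrix}=|\alpha|^2\,|\beta-\theta'\alpha^{-1}\theta|^2 ,
\end{equation}
so by continuity $\det\nolimits_{\mathbb{C}}$ is real and nonnegative. On $\mathbb{H}$ quaternionic conjugation is the conjugate transpose of matrices, so the quaternionic adjoint $W^*$ corresponds to the complex adjoint, and $\det\nolimits_{\mathbb{C}}W^*=\det\nolimits_{\mathbb{C}}W$.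

\begin{lemma}\label{lem:identities}
For $\alpha,\beta\in\operatorname{Im}\mathbb{H}$ and $\theta\in\mathbb{H}$,
\[
\Delta:=\det\nolimits_{\mathbb{C}}\begin{pmatrix}\alpha&\theta\\-\bar\theta&\beta\end{pmatrix}=|\alpha|^2|\beta|^2+|\theta|^4+2\operatorname{Re}(\bar\theta\alpha\theta\beta),
\]
and
\begin{equation}\label{eq:two}
|\alpha|^2\Delta=\bigl||\alpha|^2\beta-\bar\theta\alpha\theta\bigr|^2,\qquad|\theta|^2\Delta=\bigl|\alpha\theta\beta+|\theta|^2\theta\bigr|^2 .
\end{equation}
\end{lemma}

\begin{proof}
By continuity let $\alpha\ne0$. Then $\alpha^{-1}=-\alpha/|\alpha|^2$, and \eqref{eq:schur} with $\theta'=-\bar\theta$ gives the first identity in \eqref{eq:two}. Its right side is $|\alpha|^4|\beta|^2+|\alpha|^2|\theta|^4-2|\alpha|^2\langle\bar\theta\alpha\theta,\beta\rangle$, and $\langle\bar\theta\alpha\theta,\beta\rangle=-\operatorname{Re}(\bar\theta\alpha\theta\beta)$ because $\bar\beta=-\beta$. This gives the formula for $\Delta$. The right side of the second identity is $|\alpha|^2|\theta|^2|\beta|^2+|\theta|^6+2|\theta|^2\operatorname{Re}(\alpha\theta\beta\bar\theta)$, and the real part of a product is invariant under cyclic permutation.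
\end{proof}

If $\alpha,\beta,\theta$ have linear forms as coordinates, the right sides of \eqref{eq:two} are sums of three, respectively four, squares of real cubics. With $\alpha=-a$, $\theta=\bar p$, $\beta=b$ we get $\Delta=|a|^2|b|^2+|p|^4-2\operatorname{Re}(pa\bar pb)$, that is,
\begin{equation}\label{eq:det}
\Phi(a,b,p)=\det\nolimits_{\mathbb{C}}A(x),\qquad A(x)=\begin{pmatrix}-a&\bar p\\-p&b\end{pmatrix},\qquad A(x)^*=-A(x).
\end{equation}

\begin{example}\label{ex:CL2}
Take $a=y\mathbf{j}+z\mathbf{k}$, $b=x\mathbf{i}-y\mathbf{j}$, $p=w-y\mathbf{j}$. Then $pa\bar p=-2yzw\,\mathbf{i}+y(w^2+y^2)\mathbf{j}+z(w^2-y^2)\mathbf{k}$, and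
\[
\Phi=(w^2+y^2)^2-4xyzw-2y^2(w^2+y^2)+(y^2+z^2)(x^2+y^2)=f_{CL}.
\]
The first identity in \eqref{eq:two} is the identity of Example~\ref{ex:CL}. The second gives a multiplier from another pencil:
\[
(y^2+w^2)f_{CL}=(w^3-xyz)^2+y^2(xy-zw)^2+w^2(yw-xz)^2+y^2(xw-yz)^2 .
\]
Here the entry $\theta=w+y\mathbf{j}$ vanishes on the line $y=w=0$. For a given line, the task is to find a basis in which some entry vanishes on it.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:pencil}]
The psd forms in the span of $l_1^2,l_1l_2,l_2^2$ form a closed cone. By Proposition~\ref{prop:reduction} and Theorem~\ref{thm:structure} we may assume that $f$ is not sos and $f=\det\nolimits_{\mathbb{C}}A(x)$ as in \eqref{eq:det}. Let $\Lambda=\{l_1=l_2=0\}\subset\mathbb{R}^4$, a plane through the origin. A linear form that vanishes on $\Lambda$ is a combination of $l_1$ and $l_2$.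

We look for nonzero $\xi,\xi'\in\mathbb{H}^2$ with $\xi^*A(x)\xi'=0$ for all $x\in\Lambda$. By Proposition~\ref{prop:degenerate}(c), $f$ does not vanish on $\Lambda$, so $\Lambda$ has a basis $u,v$ with $f(u)\ne0$, and $A(u)$ is invertible. View $\mathbb{H}^2$ as a complex vector space through right multiplication by $\mathbb{R}+\mathbb{R}\mathbf{i}$. Left multiplication by $A(u)^{-1}A(v)$ is complex-linear, so it has an eigenvector: $A(v)\xi=A(u)\xi\lambda$ with $\xi\ne0$ and $\lambda\in\mathbb{H}$. Taking adjoints and using $A^*=-A$ gives $\xi^*A(v)=\bar\lambda\,\xi^*A(u)$. The real-linear map $\mathbb{H}^2\to\mathbb{H}$, $\xi'\mapsto\xi^*A(u)\xi'$, has a nonzero kernel vector $\xi'$. Then $\xi^*A(v)\xi'=0$ as well, and since $A(x)$ is real-linear in $x$, we have $\xi^*A(x)\xi'=0$ on $\Lambda$.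

For an invertible matrix $W$ with first column $\xi$, the matrix $W^*A(x)W$ is again skew-Hermitian, so it has the shape of Lemma~\ref{lem:identities} with entries $\alpha,\theta,\beta$ linear in $x$, and $\Delta=\kappa f$ with $\kappa=(\det\nolimits_{\mathbb{C}}W)^2>0$.

If $\xi'\notin\xi\mathbb{H}$, take $W=(\xi\ \xi')$. Then $\theta=\xi^*A\xi'$ vanishes on $\Lambda$. If $\theta$ were identically zero, $\kappa f=|\alpha|^2|\beta|^2$ would be sos. So $g=|\theta|^2$ is a nonzero psd form in $l_1,l_2$, and $fg$ is sos by the second identity in \eqref{eq:two}.

If $\xi'=\xi\mu$ with $\mu\in\mathbb{H}\setminus\{0\}$, then $\alpha=\xi^*A\xi$ vanishes on $\Lambda$. Take any invertible $W$ with first column $\xi$. If $\alpha$ were identically zero, $\kappa f=|\theta|^4$ would be sos. So $g=|\alpha|^2$ is a nonzero psd form in $l_1,l_2$, and $fg$ is sos by the first identity in \eqref{eq:two}.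

A psd form in two variables $l_1,l_2$ is a sum of two squares of linear forms. For sharpness, suppose $l^2f=\sum h_i^2$ with $l\ne0$ linear. Every $h_i$ vanishes on the real hyperplane $l=0$, so $l\mid h_i$ and $f=\sum(h_i/l)^2$ is sos. By Example~\ref{ex:CL}, one square in $g$ does not suffice in general.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHPV} Barth, Hulek, Peters, Van de Ven, \emph{Compact Complex Surfaces}.

\bibitem{BSV} Grigoriy Blekherman, Gregory G. Smith, and Mauricio Velasco, \emph{Sharp Degree Bounds for Sum-of-Squares Certificates on Projective Curves}, arXiv:1605.08330 (2016).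

\bibitem{CLR} Choi, Lam, Reznick, \emph{Real zeros of positive semidefinite forms I}, 1980.

\bibitem{Dines} Dines, 1941.

\bibitem{Djokovic} Djokovi\'c, 1976.

\bibitem{Hilbert} Hilbert, 1888.

\end{thebibliography}
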